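\title{The word problem in the Grigorchuk group is solvable in real time}

\begin{abstract}
We show that the word problem in the Grigorchuk group is decided in real time by a deterministic multi-tape Turing machine. The same holds for every finitely generated group with an injective wreath recursion under which the sum of the lengths of the sections contracts. For the Grigorchuk group the machine can be made to use space $O(n^{\alpha})$ with $\alpha\approx 0.767$, and this exponent is optimal for machines with a one-way input head. The machine stores the current group element as a labeled tree and updates the tree in batches. While an update is running, the size of the tree certifies that the element is far from the identity, so the machine may reject without knowing the element.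
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a group and $\Sigma$ a finite generating set of $\Gamma$ closed under inversion. The \emph{word problem} in $\Gamma$ with respect to $\Sigma$ is the language
\[
\mathrm{WP}(\Gamma,\Sigma)=\{w\in\Sigma^{*}: w=_{\Gamma}e\}.
\]
A language is \emph{solvable in real time} if it is decided by a deterministic Turing machine with finitely many work tapes that reads one input letter at each step, moves its input head only to the right, and accepts or rejects as soon as the last letter has been read. An input of length $n$ is thus decided in exactly $n$ steps. Since any letter may turn out to be the last one, the state of the machine must record, after every letter, whether the prefix read so far represents $e$. This is the difference from linear time: a linear-time machine may first read the input and then compute, while a real-time machine has a single step between two consecutive answers.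

For a finite group the machine keeps the current element in its finite control. For a free group it keeps the freely reduced form of the prefix on a stack, and each new letter causes one push or one pop. In both cases there is a normal form that a new letter changes only at the place where the head already stands.

The Grigorchuk group is defined by a finite automaton over the alphabet $X=\{0,1\}$ with states $e,a,b,c,d$. A transition $s\xrightarrow{x|y}s'$ means that in state $s$, on reading the letter $x$, the automaton outputs $y$ and moves to state $s'$. The transitions are
\begin{align*}
e\xrightarrow{0|0}e && a\xrightarrow{0|1}e && b\xrightarrow{0|0}a && c\xrightarrow{0|0}a && d\xrightarrow{0|0}e,\\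
e\xrightarrow{1|1}e && a\xrightarrow{1|0}e && b\xrightarrow{1|1}c && c\xrightarrow{1|1}d && d\xrightarrow{1|1}b.
\end{align*}
Each state $s$ defines a transformation of $X^{*}$: start in state $s$, read the word $x_1\cdots x_k$ letter by letter following the transitions, and take the output word $y_1\cdots y_k$ as the image. The state $e$ acts as the identity. The \emph{Grigorchuk group} $G$ is the group of transformations of $X^{*}$ generated by $a,b,c,d$. These four elements are involutions, so $\{a,b,c,d\}$ is closed under inversion.

It is known that the word problem in $G$ is solvable in linear time by a deterministic multi-tape Turing machine. The question whether it is solvable in real time is posed in \cite{Bondarenko}. The structure of $G$ suggests a recursive test: a word represents $e$ if and only if it contains an even number of letters $a$ and two words of about half the length, which describe its action on the words beginning with $0$ and with $1$, both represent $e$ (see Section~\ref{sec:sections}). This test takes the whole word apart, through about $\log_2 n$ levels of recursion, and one new letter can change data on each of these levels. One might therefore expect that bounded work per letter does not suffice. It does suffice.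

\begin{theorem}\label{thm:main}
The language $\mathrm{WP}(G,\{a,b,c,d\})$ is decided by a deterministic multi-tape Turing machine in real time.
\end{theorem}

The proof uses only that $G$ is self-similar and that passing to the pieces of the recursion shrinks the total length. To state this in general, let $\Gamma$ be a group and $X$ a finite set. The wreath product $\Gamma\wr\operatorname{Sym}(X)$ consists of the tuples $((g_x)_{x\in X};\sigma)$ with $g_x\in\Gamma$ and $\sigma\in\operatorname{Sym}(X)$, multiplied by the rule
\[
((g_x)_{x};\sigma)\,((h_x)_{x};\tau)=((g_x\,h_{x^{\sigma}})_{x};\sigma\tau),
\]
where permutations act on the right. Given a homomorphism $\psi\colon\Gamma\to\Gamma\wr\operatorname{Sym}(X)$, we write $\psi(g)=((g|_x)_{x\in X};\sigma_g)$ and define the \emph{section} $g|_v\in\Gamma$ at a word $v\in X^{*}$ recursively by $g|_{\varepsilon}=g$ and $g|_{xu}=(g|_x)|_u$, where $\varepsilon$ is the empty word.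

\begin{theorem}\label{thm:general}
Let $\Gamma$ be a finitely generated group with word length $|\cdot|$, let $X$ be a finite set, and let $\psi\colon\Gamma\to\Gamma\wr\operatorname{Sym}(X)$ be an injective homomorphism. Suppose that for some $\ell\ge1$, $\eta<1$ and $C\ge0$,
\[
\sum_{v\in X^{\ell}}\bigl|g|_v\bigr|\le\eta|g|+C\qquad\text{for all }g\in\Gamma .
\]
Then the word problem in $\Gamma$ is solvable in real time for every finite generating set closed under inversion.
\end{theorem}

A machine that reads its input once, from left to right, must remember enough about the prefix to tell different group elements apart. Its memory is therefore at least the logarithm of the number of elements of length at most $n$. For the Grigorchuk group the real-time machine meets this bound at the level of the exponent.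

\begin{theorem}\label{thm:space}
Let $\eta_0$ be the positive root of $x^3+x^2+x=2$ and let $\alpha=\log 2/\log(2/\eta_0)\approx0.767$. The language $\mathrm{WP}(G,\{a,b,c,d\})$ is solvable in real time and simultaneously in space $O(n^{\alpha})$. Every deterministic machine with a one-way input head that decides this language, in any time, needs space at least $n^{\alpha-o(1)}$.
\end{theorem}

The starting point is that a real-time machine need not know the current element at every moment; it needs to know only whether that element is trivial. If an element $h$ is far from $e$, then the answer is ``no'' for a long time, whatever letters arrive, and this time can be spent on bringing a stored description of $h$ up to date. Section~\ref{sec:machines} turns this into a criterion with three conditions on a way of coding group elements (Proposition~\ref{prop:schedule}). Sections~\ref{sec:sections} and~\ref{sec:portraits} verify the conditions for $G$ with the simplest code, a full binary tree, and prove Theorem~\ref{thm:main}. Section~\ref{sec:general} replaces full trees by pruned trees and proves Theorem~\ref{thm:general}. Section~\ref{sec:space} estimates the size of the pruned trees for $G$ and proves Theorem~\ref{thm:space}.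

\section{Real time from batch updates}\label{sec:machines}

Machines are deterministic and have finitely many two-way infinite work tapes, whose heads may stay put. The cell on which a work head starts is the \emph{home cell} of its tape; a machine can mark it at its first step and so find it again. The \emph{space} used by a computation is the number of work cells visited. Scanning, copying or erasing a tape content of length $n$, and returning the head afterwards, takes $O(n+1)$ steps. Constants in $O(\cdot)$ depend on the group and its generators, never on the input. For a word $W$ we write $|W|$ for the number of its letters, and for a group element $g$ we write $|g|$ for its word length. The \emph{value} of a word over $\Sigma$ is the group element it represents; in a product such as $hw$, a word stands for its value.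

\subsection{Bounded delay}

It is more convenient to design machines that may do a bounded amount of work per letter. A machine has \emph{delay} $S$ if, for each input letter, it reads the letter, performs at most $S$ steps in total without reading further input, and then is in a state that accepts or rejects the prefix read so far. We call this portion of the computation a \emph{slot}. The following fact is classical \cite{HartmanisStearns,Rosenberg}; we include a proof because we also need the statement about space.

\begin{lemma}\label{lem:delay}
If a language is decided by a machine $\mathcal{M}$ with delay $S$, then it is decided by a real-time machine $\mathcal{M}'$. If $\mathcal{M}$ uses space $s$ on some input, then $\mathcal{M}'$ uses space $O(s)$ on that input.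
\end{lemma}

\begin{proof}
The plan is to compress $S$ cells of $\mathcal{M}$ into one symbol and to simulate a slot in one step. The difficulty is that during one slot a head of $\mathcal{M}$ may visit cells that belong to several compressed symbols, while $\mathcal{M}'$ sees one cell per tape. We keep the neighborhood of the head in the finite control and the rest of the tape on two stacks.

\emph{Stacks with one operation per step.} A stack, with infinitely many blank entries at the bottom, can be kept on one tape so that a push or a pop takes one step and the top entry is always known to the control. There are two modes. In mode~1 the control holds the top entry, the scanned cell holds the second entry, and the cells to its left hold the following ones. In mode~2 the control holds the two top entries, the content of the scanned cell is irrelevant, the cell to its left holds the third entry, and so on. The four operations are: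
\begin{itemize}
\item pop in mode~1: return the top; the scanned symbol becomes the top; move left; stay in mode~1;
\item push $s$ in mode~1 with top $t$: the control holds $(s,t)$; move right; go to mode~2;
\item push $s'$ in mode~2 with $(s,t)$ in the control: write $t$; move right; the control holds $(s',s)$; stay in mode~2;
\item pop in mode~2 with $(s,t)$ in the control: return $s$; the control holds $t$; move left; go to mode~1.
\end{itemize}
In each case the description of the new mode holds after the step. Every push moves the head right and every pop moves it left.

\emph{Simulation.} Divide each work tape of $\mathcal{M}$ into blocks of $S$ cells, numbered by the integers. If the head of $\mathcal{M}$ is in block $i$, the control of $\mathcal{M}'$ holds the contents of blocks $i-1,i,i+1$ and the position of the head. Blocks $i-2,i-3,\dots$ are kept on a left stack with block $i-2$ on top, and blocks $i+2,i+3,\dots$ on a right stack with block $i+2$ on top. During a slot the head moves at most $S$ cells, so it stays in the three blocks known to the control, and the effect of the whole slot is a function of the state of $\mathcal{M}'$ and the input letter. If the head ends the slot in block $i+1$, then $\mathcal{M}'$ pushes block $i-1$ on the left stack and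 pops block $i+2$ from the right stack; if it ends in block $i-1$, then $\mathcal{M}'$ pushes block $i+1$ on the right stack and pops block $i-2$ from the left stack. All this is one step of $\mathcal{M}'$, and the new state records the decision of $\mathcal{M}$. The head of a stack tape moves by one cell exactly when $i$ changes by one, so it visits no more cells than the number of blocks visited by the head of $\mathcal{M}$.
\end{proof}

\begin{corollary}\label{cor:generators}
If the word problem in $\Gamma$ is solvable in real time for one finite generating set closed under inversion, then it is so for every such set.
\end{corollary}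

\begin{proof}
Let $\mathcal{M}$ decide $\mathrm{WP}(\Gamma,\Sigma)$ in real time, and fix for each letter of another set $\Sigma'$ a word over $\Sigma$ with the same value. Feeding these words to $\mathcal{M}$ gives a machine with bounded delay for $\mathrm{WP}(\Gamma,\Sigma')$, and Lemma~\ref{lem:delay} applies.
\end{proof}

\subsection{The scheduling criterion}

The method is already visible for the infinite cyclic group, if one insists on a compact code.

\begin{example}\label{ex:Z}
Let $\Gamma=\mathbb{Z}$ with $\Sigma=\{+1,-1\}$, and store the current integer $h$ as a sign and the binary digits of $|h|$. Let $k$ be the number of digits. A single letter may change all $k$ digits, as in $1000-1=111$, so the stored number cannot be corrected within one slot of bounded length. Two observations repair this. First, for $k\ge2$ we have $|h|\ge2^{k-1}\ge k$, so the next $k-1$ letters cannot bring the value to $0$, and the machine may reject during that time without looking at the tape. Second, a whole batch $w$ of up to $k$ letters can be added to $h$ in $O(k)$ steps, which is the same order as the worst case for one letter: count the letters $+1$ and the letters $-1$ in two binary counters started at $0$, which takes $O(|w|+1)$ steps because the $i$-th digit of a counter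 changes once in $2^i$ increments, and then add and subtract digit by digit. If this takes at most $Ak$ steps and the machine performs $S$ steps per letter, then about $Ak/S$ letters arrive in the meantime. They form the next batch. For $S$ much larger than $A$ they are too few to reach $0$, and the next batch is again short compared with the new number of digits.
\end{example}

In the example the number of digits plays two roles: it bounds the cost of an update from above and the distance to the identity from below. For a general group the word length itself would serve the second purpose, by the triangle inequality, but we have no fast way of maintaining geodesic words. The criterion below isolates what is needed from a substitute.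

\begin{proposition}\label{prop:schedule}
Let $\Gamma$ be a group with a finite generating set $\Sigma$ closed under inversion. Let $g\mapsto\langle g\rangle$ be an injective map from $\Gamma$ to the words over a finite alphabet, let $\mu\colon\Gamma\to\{1,2,\dots\}$ be a function, and let $K,M,A$ be positive integers such that:
\begin{itemize}
\item[(L)] $\mu(g)\le K|g|+1$ for all $g\in\Gamma$;
\item[(Q)] $\mu(gh)\le M(\mu(g)+\mu(h))$ for all $g,h\in\Gamma$;
\item[(U)] there is a multi-tape procedure \textsc{Update} with the following property. Suppose that $\langle h\rangle$ is written on a code tape and a word $w\in\Sigma^*$ with $|w|\le\mu(h)$ on a queue tape, both starting at the home cell, that the queue head is just to the right of $w$, and that all other heads are at home and all other tapes are blank. Then \textsc{Update} halts after at most $A\mu(h)$ steps with $\langle hw\rangle$ on the code tape starting at the home cell, all other tapes blank, and all heads at home.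
\end{itemize}
Then $\mathrm{WP}(\Gamma,\Sigma)$ is decided by a real-time machine that uses space $O(\max\{\mu(h):|h|\le n\})$ on inputs of length $n$.
\end{proposition}

\begin{proof}
\emph{Stability of $\mu$.} Put $\delta=1/(4MK)\le\frac14$. We claim:
\begin{equation}\label{eq:stable}
\text{if }\mu(h)\ge4M\text{ and }|w|\le\delta\mu(h),\text{ then }hw\ne e\text{ and }\mu(hw)\ge\delta\mu(h).
\end{equation}
The inverse of the value of $w$ has length at most $|w|$, so (Q) and (L) applied to $h=(hw)\,w^{-1}$ give
\[
\mu(h)\le M\mu(hw)+MK|w|+M\le M\mu(hw)+\tfrac14\mu(h)+\tfrac14\mu(h).
\]
Hence $\mu(hw)\ge\mu(h)/(2M)$. This is at least $\delta\mu(h)$, and it is at least $2$, whereas $\mu(e)=1$ by (L).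

\emph{The machine.} Let $S=2A/\delta^2=32AM^2K^2$. In each slot the machine $\mathcal{M}$ reads one letter, appends it to a queue tape, runs \textsc{Update} for at most $S$ steps, and announces its decision. There are two queue tapes, and the slots are grouped into \emph{rounds}. At the start of a round the code tape holds $\langle h\rangle$, one queue tape holds a word $w$, the other is blank, and $hw$ is the value of the prefix read so far; at the very beginning $h=e$ and $w=\varepsilon$. In the first slot of the round the letter $x_1$ is appended to $w$, and \textsc{Update} is started on $h$ and $wx_1$. The letters $x_2,x_3,\dots$ read in later slots of the round go to the other queue tape. The round ends with the slot in which \textsc{Update} halts. If this is the $r$-th slot, the next round starts with $h'=hwx_1$ and $w'=x_2\cdots x_r$, and the two queue tapes exchange roles. At the end of a slot $\mathcal{M}$ accepts if and only if \textsc{Update} halted in this slot, the new queue is empty, and the code tape holds $\langle e\rangle$. The empty input is accepted. Comparing the code tape with the fixed word $\langle e\rangle$, and writing this word in the first slot, takes a bounded number of steps, so $\mathcal{M}$ has delay $S+O(1)$.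

\emph{Correctness.} We show by induction on the rounds that $|w|\le\frac12\delta\mu(h)$ at the start of each round and that all answers are correct. The inequality holds at the beginning. Assume it at the start of a round and write $\mu=\mu(h)$. Then $|wx_1|\le\mu$: if $\mu=1$ then $w$ is empty, and if $\mu\ge2$ then $|w|+1\le\mu/8+1\le\mu$. So (U) applies, and the number of slots satisfies $r\le\lceil A\mu/S\rceil$.

Suppose first that $A\mu\le S$. Then $r=1$, the new queue is empty, and $h'$ is the value of the prefix read. Since the code is injective, the answer is correct, and the inequality holds for $w'=\varepsilon$.

Suppose now that $A\mu>S$. Then $\mu>2/\delta^2\ge4M$ and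
\[
r<\frac{A\mu}{S}+1<\frac{2A\mu}{S}=\delta^2\mu\le\tfrac12\delta\mu .
\]
After the $j$-th slot of the round the value of the prefix is $hwx_1\cdots x_j$, and $|wx_1\cdots x_j|\le\frac12\delta\mu+r\le\delta\mu$. By \eqref{eq:stable} this value is not $e$, so the correct answer is to reject. The machine does reject in every slot of the round, because $h'=hwx_1\ne e$ by the case $j=1$. Finally $\mu(h')\ge\delta\mu$ by \eqref{eq:stable}, so $|w'|=r-1<A\mu/S=\frac12\delta^2\mu\le\frac12\delta\mu(h')$.

\emph{Space.} During a round that starts with $h$, the heads used by \textsc{Update} stay within distance $(A+1)\mu(h)+O(1)$ of their home cells, and the head of the second queue within distance $r\le A\mu(h)$. Each such $h$ is the value of a prefix of the input, so $|h|\le n$. Lemma~\ref{lem:delay} converts $\mathcal{M}$ into a real-time machine with the same space bound.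
\end{proof}

In Example~\ref{ex:Z}, the number $\mu(h)$ of binary digits (with $\mu(0)=1$) satisfies $\mu(g)\le|g|+1$ and $\mu(g+h)\le\max(\mu(g),\mu(h))+1\le\mu(g)+\mu(h)$, so the proposition gives a real-time machine for $\mathbb{Z}$ that uses space $O(\log n)$. Note the roles of the hypotheses: (L) and (Q) enter only through \eqref{eq:stable}, and the linear bound in (U) is what makes the length $r$ of a round a small fraction of $\mu(h)$. With a bound of the form $A\mu\log\mu$ no fixed $S$ would achieve this.

\section{Sections, depth and weights}\label{sec:sections}

\subsection{The calculus of sections}

Let $\psi\colon\Gamma\to\Gamma\wr\operatorname{Sym}(X)$ be a homomorphism. Along with the sections $g|_v$ define the images $v^g\in X^*$ by $\varepsilon^g=\varepsilon$ and $(xu)^g=x^{\sigma_g}\,u^{g|_x}$ for $x\in X$. For all $g,h\in\Gamma$ and $v,u\in X^*$,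
\begin{equation}\label{eq:rules}
(vu)^g=v^g\,u^{g|_v},\qquad g|_{vu}=(g|_v)|_u,\qquad v^{gh}=(v^g)^h,\qquad (gh)|_v=g|_v\;h|_{v^g}.
\end{equation}
All four rules follow by induction on $|v|$. The first two unfold the definitions. For one letter $x$, the last two say that $\psi$ is a homomorphism. For $v=xv'$ put $g'=g|_x$, $y=x^g$ and $h'=h|_y$, so that $v^g=y\,v'^{g'}$; the inductive hypothesis gives
\[
v^{gh}=y^h\,v'^{g'h'}=y^h\,(v'^{g'})^{h'}=(v^g)^h,\qquad (gh)|_v=(g'h')|_{v'}=g'|_{v'}\;h'|_{v'^{g'}}=g|_v\;h|_{v^g}.
\]
Thus $\Gamma$ acts on $X^*$ on the right, and each $g$ permutes each \emph{level} $X^j$. We picture $X^*$ as a rooted tree in which the children of the vertex $v$ are the vertices $vx$. The section $g|_v$ describes how $g$ maps the subtree below $v$ to the subtree below $v^g$.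

\subsection{The Grigorchuk group}

In this section and the next, $X=\{0,1\}$. We compose transformations of $X^*$ from left to right. With the opposite convention every word is replaced by its reversal, which represents the inverse element because the generators are involutions; so the language $\mathrm{WP}(G,\{a,b,c,d\})$ is the same.

A transformation $f$ of $X^*$ that is a composition of states of the automaton preserves lengths and prefixes, so for $x\in X$ there is a transformation $f|_x$ with $(xu)^f=x^f\,u^{f|_x}$ for all $u$. Computing $(xu)^{fg}$ in two steps gives $(fg)|_x=f|_x\,g|_{x^f}$. Put $\pi(f)=0^f\in\mathbb{Z}/2$, so that $x^f=x+\pi(f)$, and write $f=(f|_0,f|_1;\pi(f))$; this triple determines $f$. A transition $s\xrightarrow{x|y}s'$ says that $x^s=y$ and $s|_x=s'$, hence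
\begin{equation}\label{eq:gens}
e=(e,e;0),\quad a=(e,e;1),\quad b=(a,c;0),\quad c=(a,d;0),\quad d=(e,b;0).
\end{equation}

The product rule gives $a^2=(e,e;0)=e$, and then
\begin{gather*}
b^2=(e,c^2;0),\qquad c^2=(e,d^2;0),\qquad d^2=(e,b^2;0),\\
bcd=(e,cdb;0),\qquad cdb=(e,dbc;0),\qquad dbc=(e,bcd;0).
\end{gather*}
In each line the three transformations fix the first letter and have sections that are trivial or belong to the same line, so they fix every word, by induction on its length. Hence $b,c,d$ are involutions and the product of any two of them, in either order, is the third. The five elements of
\[
N=\{e,a,b,c,d\}
\]
are distinct: only $a$ has $\pi=1$; the elements $b$ and $c$ have the section $a\ne e$, and $d$ has the section $b\neq e$; and two of $b,c,d$ cannot coincide, since their product is the third one and not $e$. The set $N$ consists of the elements of length at most $1$, and by \eqref{eq:gens} it is closed under taking sections.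

Every element of $G$ is a product of letters $a,b,c,d$, so its sections lie in $G$, and $g\mapsto(g|_0,g|_1;\pi(g))$ is an injective homomorphism $\psi\colon G\to G\wr\operatorname{Sym}(X)$. The rules \eqref{eq:rules} hold for it, with the given action on $X^*$. The value of $\pi$ on a word $W$ is the parity of the number $\#_a(W)$ of letters $a$ in $W$.

A word over $\{a,b,c,d\}$ is \emph{reduced} if it has no factor $aa$ and no two adjacent letters from $\{b,c,d\}$; equivalently, letters $a$ alternate with letters from $\{b,c,d\}$. The rules $aa\to\varepsilon$, $xx\to\varepsilon$ and $xy\to z$ for $\{x,y,z\}=\{b,c,d\}$ preserve the value and shorten the word, so geodesic words are reduced. A left-to-right pass with a stack reduces a word in bounded time per letter: the stack content is always reduced, and a new letter cancels the top letter, merges with it, or is put on top of it. We call the result the \emph{reduction} of the word.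

For a word $W=s_1\cdots s_n$ and $x\in X$ let $W[x]$ be the concatenation of the sections $s_1|_{x_1},\dots,s_n|_{x_n}$, where $x_1=x$ and $x_{i+1}=x_i^{s_i}$, with the letters $e$ dropped. By the product rule $W[x]$ represents the section at $x$ of the value of $W$. The letter $a$ has trivial sections, so only the other letters contribute to $W[x]$, one letter at most each, and in a reduced word there are at most $(|W|+1)/2$ of them. Thus
\begin{equation}\label{eq:half}
|W[x]|\le\frac{|W|+1}{2}\quad(W\text{ reduced}),\qquad \bigl|g|_v\bigr|\le1+\frac{|g|-1}{2^{j}}\quad(g\in G,\ v\in X^j).
\end{equation}
The second bound follows by applying the first, in the form $|W[x]|-1\le(|W|-1)/2$, to geodesic words $j$ times.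

\subsection{Depth}

By \eqref{eq:half}, all sections of $g$ on a deep enough level lie in $N$. The \emph{depth} of $g\in G$ is
\[
D(g)=\min\{k\ge0: g|_v\in N\text{ for all }v\in X^k\}.
\]
Since $N$ is closed under sections, the condition holds on all levels $j\ge D(g)$. The elements of depth $0$ are those of $N$. For example, $ab=(c,a;1)$ is not among the triples \eqref{eq:gens}, so $D(ab)=1$. The number $2^{D(g)}$ will be our function $\mu$.

\begin{lemma}\label{lem:depth}
Let $g,h\in G$ and $k\ge0$.
\begin{itemize}
\item[(i)] If $|g|\le2^k$, then $D(g)\le k$.
\item[(ii)] $D(gh)\le\max(D(g),D(h))+1$.
\end{itemize}
Consequently $\mu(g)=2^{D(g)}$ satisfies \textup{(L)} and \textup{(Q)} with $K=M=2$.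
\end{lemma}

\begin{proof}
(i) By \eqref{eq:half}, $\bigl|g|_v\bigr|\le1+(2^k-1)/2^k<2$ for $v\in X^k$.

(ii) Let $k=\max(D(g),D(h))$ and $v\in X^k$. Then $(gh)|_v=g|_v\,h|_{v^g}$ is a product of two elements of $N$, so it has length at most $2$. By \eqref{eq:half} its sections at letters have length at most $3/2$, hence at most $1$.

For (L), we have $\mu(e)=1$, and for $g\ne e$ the least $k$ with $|g|\le2^k$ satisfies $2^k<2|g|$, so $\mu(g)<2|g|$ by (i). Condition (Q) follows from (ii).
\end{proof}

\subsection{Weights}

An update will push a word $w$ down the tree through $k$ levels, and its cost is the total length of all the words that appear. The bound \eqref{eq:half} halves each word but doubles the number of words: it gives $|W[0]|+|W[1]|\le|W|+1$, so the total length on a level need not decrease, and $k$ levels could cost $k|w|$. This loss of a factor $k=\log_2\mu$ is what (U) forbids. The bound for one level cannot be improved: for $W=(ab)^{2n}$ we get $W[0]=(ca)^n$ and $W[1]=(ac)^n$, two reduced words of total length $|W|$. The gain comes from the letter $d$, which has only one nontrivial section, and the sections at $1$ move $b$ to $c$ and $c$ to $d$. A weight that records how soon a letter turns into $d$ spreads this gain over all levels.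

\begin{lemma}\label{lem:weights}
Let $\omega_a,\omega_b,\omega_c,\omega_d$ and $\eta$ be positive numbers such that each of $\omega_b,\omega_c,\omega_d$ is at most the sum of the other two, and
\begin{equation}\label{eq:weights}
\omega_a+\omega_c\le\eta(\omega_a+\omega_b),\qquad\omega_a+\omega_d\le\eta(\omega_a+\omega_c),\qquad\omega_b\le\eta(\omega_a+\omega_d).
\end{equation}
Let $\omega(W)$ be the sum of the weights of the letters of $W$. Then reduction does not increase $\omega$, and for every reduced word $W$,
\[
\omega(W[0])+\omega(W[1])\le\eta\,(\omega(W)+\omega_a).
\]
The hypotheses hold for $(\omega_a,\omega_b,\omega_c,\omega_d)=(3,5,4,3)$ and $\eta=\frac78$.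
\end{lemma}

\begin{proof}
The rules $aa\to\varepsilon$ and $xx\to\varepsilon$ decrease $\omega$, and $xy\to z$ does not increase it by the first hypothesis. In the computation of $W[0]$ and $W[1]$ the letters $x_i$ at position $i$ are complementary, so each letter of $W$ contributes both of its sections, one to each word. A letter $b$ contributes $a$ and $c$, a letter $c$ contributes $a$ and $d$, a letter $d$ contributes $b$, and a letter $a$ contributes nothing. By \eqref{eq:weights} the total is at most $\eta\sum_s(\omega_a+\omega_s)$, the sum running over the letters $s\ne a$ of $W$. In a reduced word the number of such letters is at most $\#_a(W)+1$, so $\sum_s(\omega_a+\omega_s)\le\omega(W)+\omega_a$. For the weights $(3,5,4,3)$ the inequalities \eqref{eq:weights} read $7\le\frac78\cdot8$, $6\le\frac78\cdot7$ and $5\le\frac78\cdot6$, and each of $5,4,3$ is at most the sum of the other two.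
\end{proof}

\section{Portraits and the proof of Theorem~\ref{thm:main}}\label{sec:portraits}

Let $h\in G$ have depth $k$. The \emph{portrait} of $h$ consists of the bits $\beta_h(v)=\pi(h|_v)$ for $|v|<k$ and the labels $h|_v\in N$ for $|v|=k$. It determines $h$: going up from level $k$, the triple $(h|_{v0},h|_{v1};\beta_h(v))$ determines $h|_v$. The code $\langle h\rangle$ lists the levels $0,1,\dots,k$ in this order, each level in lexicographic order, with the separator $\#$ between levels. Its length is at most $3\cdot2^k$. For example, $abac=(ca,ad;0)$ with $ca=(a,d;1)$ and $ad=(b,e;1)$, neither of which is in $N$; so $D(abac)=2$ and $\langle abac\rangle=0\#11\#adbe$.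

By \eqref{eq:rules}, $(hw)|_v=h|_v\,w|_{v^h}$. For a single letter $w\in\{b,c,d\}$ the section $w|_u$ with $|u|=j\ge1$ is trivial unless $u=1^j$ or $u=1^{j-1}0$, so the change is confined to the neighborhood of one path in the tree. On a tape, however, the vertices of this path lie in all the level blocks, up to distance about $2^k$ apart, and a change of depth rewrites the last level completely. As in Example~\ref{ex:Z}, one letter is expensive, but a batch of $2^k$ letters is no more expensive up to a constant. We compute words $W_v$ for the elements $w|_{v^h}$, level by level, in the order in which the portrait is stored. The twisting by $h$ costs nothing: the bit $\beta_h(v)$ tells which of the two sections of $W_v$ goes to which child of $v$.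

\begin{example}\label{ex:update}
Let $h=abac$ and $w=cada$ (Figure~\ref{fig:update}). At the root, $W_\varepsilon=cada$ has $W_\varepsilon[0]=ab$ and $W_\varepsilon[1]=d$. Since $\beta_h(\varepsilon)=0$, we put $W_0=ab$ and $W_1=d$; the new bit at the root is $0+\#_a(cada)=0$ modulo $2$. At the vertex $0$ we have $(ab)[0]=c$ and $(ab)[1]=a$, and $\beta_h(0)=1$ swaps them: $W_{00}=a$, $W_{01}=c$; the new bit is $1+1=0$. At the vertex $1$ we have $d[0]=\varepsilon$ and $d[1]=b$, again swapped: $W_{10}=b$, $W_{11}=\varepsilon$; the new bit is $1+0=1$. On level $2$ the sections of $hw$ are the products $aa=e$, $dc=b$, $bb=e$, $ee=e$. They all lie in $N$, so $D(hw)\le2$. One level up, the triples $(e,b;0)$ and $(e,e;1)$ are $d$ and $a$, so $D(hw)\le 1$. The triple $(d,a;0)$ at the root is not in \eqref{eq:gens}. Hence $\langle hw\rangle=0\#da$, which is the code of $aca=abac\cdot cada$.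
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (r) at (0,2.4) {$0\mid cada$};
\node (n0) at (-2.4,1.2) {$1\mid ab$};
\node (n1) at (2.4,1.2) {$1\mid d$};
\node (l00) at (-3.6,0) {$a\mid a$};
\node (l01) at (-1.2,0) {$d\mid c$};
\node (l10) at (1.2,0) {$b\mid b$};
\node (l11) at (3.6,0) {$e\mid\varepsilon$};
\draw (r) -- (n0);
\draw (r) -- (n1);
\draw (n0) -- (l00);
\draw (n0) -- (l01);
\draw (n1) -- (l10);
\draw (n1) -- (l11);
\end{tikzpicture}
\caption{Multiplying $h=abac$ by $w=cada$ in the Grigorchuk group. The left child of a vertex $v$ is $v0$ and the right child is $v1$. To the left of each bar is the portrait of $h$: the bit $\pi(h|_v)$ on the first two levels and the label $h|_v$ on the last level. To the right is a reduced word $W_v$ for the section $w|_{v^h}$.}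
\label{fig:update}
\end{figure}

In the example the products on the last level happened to lie in $N$. In general they have length up to $2$, and the procedure goes one level deeper before it starts to collapse.

\begin{proposition}\label{prop:update}
The code $\langle h\rangle$ and the function $\mu(h)=2^{D(h)}$ satisfy condition \textup{(U)}.
\end{proposition}

\begin{proof}
Let $k=D(h)$ and $|w|\le2^k$. For $|v|\le k$ define reduced words $W_v$ recursively: $W_\varepsilon$ is the reduction of $w$, and $W_{vx}$ is the reduction of $W_v[x+\beta_h(v)]$. Then $W_v$ represents $w|_{v^h}$. Indeed, $(vx)^h=v^h\,x^{h|_v}$ and $x^{h|_v}=x+\beta_h(v)$, so $w|_{(vx)^h}=(w|_{v^h})|_{x+\beta_h(v)}$.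

\emph{Passes $j=0,\dots,k-1$.} At the start of pass $j$ a word tape contains the words $W_v$ with $|v|=j$, in lexicographic order of $v$ and with separators. For each $v$ in turn, read $\beta_h(v)$, which is the next symbol of the code, and scan $W_v$ once. The scan keeps the parity of the number of letters $a$ in the control and produces $W_{v0}$ and $W_{v1}$ on two stack tapes, reducing on the fly. Append these two words to a second word tape and erase the stacks. Write the bit $\beta_h(v)+\#_a(W_v)\bmod2$ on an output tape; it equals $\pi((hw)|_v)$ because $(hw)|_v=h|_v\,w|_{v^h}$. At the end of the pass, erase the first word tape, rewind both, and exchange their roles.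

\emph{Level $k$.} Reduction does not lengthen a word, so \eqref{eq:half} gives $|W_v|\le1+(|w|-1)/2^k<2$ for $|v|=k$. Thus $W_v$ represents some $t\in N$. With the label $s=h|_v\in N$ read from the code, $p=st=(hw)|_v$ has length at most $2$, and its sections $p|_0,p|_1$ lie in $N$ by \eqref{eq:half}. Using a finite table, write the bit $\pi(p)$ on the output tape and the labels $p|_0,p|_1$ on a label tape. We now have the bits of $hw$ on levels $0,\dots,k$ and its sections on level $k+1$, all in $N$.

\emph{Collapsing.} Suppose the label tape holds the sections of $hw$ on a level $m\ge1$, all in $N$, and the output tape holds the bits on levels $0,\dots,m-1$. Scan the label tape and the last block of bits in parallel. For each $v$ with $|v|=m-1$, look up whether the triple formed by the labels at $v0$, $v1$ and the bit at $v$ is one of the five triples \eqref{eq:gens}; this happens exactly when $(hw)|_v\in N$. If it happens for all $v$, replace the labels by those of level $m-1$, delete the last block of bits, and repeat as long as labels are on a level $\geq 1$. Otherwise stop. At the end the labels are on a level $m$ on which all sections lie in $N$, while $m=0$ or some section on level $m-1$ does not. So $m=D(hw)$. Copy the bits and labels to the code tape,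 erase the other tapes and rewind.

\emph{Time.} Let $\omega$ be the weight $(3,5,4,3)$, so $|W|\le\omega(W)\le5|W|$, and let $\Omega_j=\sum_{|v|=j}\omega(W_v)$. The words $W_{v0},W_{v1}$ are the reductions of $W_v[0],W_v[1]$ in some order, so Lemma~\ref{lem:weights} gives $\Omega_{j+1}\le\frac78(\Omega_j+3\cdot2^j)$. Since $\Omega_0\le5|w|$,
\[
\Omega_j\le\bigl(\tfrac78\bigr)^j5|w|+3\sum_{i<j}\bigl(\tfrac78\bigr)^{j-i}2^i\le\bigl(\tfrac78\bigr)^j5|w|+3\cdot2^j,\qquad\sum_{j\le k}\Omega_j\le40|w|+6\cdot2^k .
\]
Computing $W_\varepsilon$ costs $O(|w|+1)$, pass $j$ costs $O(\Omega_j+2^j)$, level $k$ costs $O(2^k)$, the collapsing step from level $m\le k+1$ costs $O(2^m)$, and the final copying costs $O(2^k)$. With $|w|\le2^k$ the total is $O(2^k)$.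
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The code is injective, conditions (L) and (Q) hold by Lemma~\ref{lem:depth}, and (U) holds by Proposition~\ref{prop:update}. Proposition~\ref{prop:schedule} gives the real-time machine.
\end{proof}

\section{Pruned portraits and the proof of Theorem~\ref{thm:general}}\label{sec:general}

Let $\Gamma$, $X$, $\psi$ be as in Theorem~\ref{thm:general}, and let $\Sigma$ be the finite generating set, closed under inversion, that defines the word length in the hypothesis. By Corollary~\ref{cor:generators} it suffices to treat $\Sigma$. The action of $\Gamma$ on $X^*$ is not assumed to be faithful. Injectivity of $\psi$ is used only to recover an element from its sections and its permutation; without it the hypothesis would be empty, since the trivial homomorphism satisfies the inequality for every group.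

We first reduce to $\ell=1$. By \eqref{eq:rules}, the map that sends $g$ to its sections at the words of $X^\ell$ and its permutation of $X^\ell$ is a homomorphism $\Gamma\to\Gamma\wr\operatorname{Sym}(X^\ell)$, and its sections at words over the alphabet $X^\ell$ are the sections for $\psi$. It is injective, by induction on $\ell$: if $g$ fixes $X^\ell$ pointwise and has trivial sections there, then $\sigma_g$ is trivial and each $g|_x$ has the same property on $X^{\ell-1}$; so each $g|_x$ is $e$, and $g=e$ because $\psi$ is injective. Replacing $X$ by $X^\ell$ and $\eta$ by $\max(\eta,0)$, we assume from now on that
\begin{equation}\label{eq:contract}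
\sum_{x\in X}\bigl|g|_x\bigr|\le\eta|g|+C\qquad(g\in\Gamma)
\end{equation}
with $0\le\eta<1$ and $C\ge0$. Let $q$ be the number of letters of $X$, and fix an order on $X$.

Two features of the Grigorchuk group are now missing. The first is the halving bound \eqref{eq:half}, which made the full tree of depth $D(g)$ no larger than $2|g|$. From \eqref{eq:contract} we know only that each section is shorter by the factor $\eta$, and a full tree of depth $\log|g|/\log(1/\eta)$ has $|g|^{\log q/\log(1/\eta)}$ leaves, which may be far more than (L) allows. We therefore stop each branch as soon as its section is short. The second is the notion of a reduced word, which let us apply the contraction to words rather than to elements. Inequality \eqref{eq:contract} can be applied to short pieces of a word through a finite table, at the price of the constant $C$ per piece. We therefore cut words into blocks so long that $C$ is small per letter.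

Fix an integer $B\ge1$, the block length, with $\eta'=\eta+C/B<1$, and put $C'=\eta B+C$. Fix an integer $R\ge1$, the threshold for ``short'', with $\theta=\eta'+C'/R<1$. Then $\eta+C/R\le\theta<1$, so $\eta R+C<R$. Let $F=\{g\in\Gamma:|g|\le R\}$, a finite set that takes the place of $N$, and put
\[
\operatorname{Int}(g)=\{v\in X^*: g|_v\notin F\},\qquad I(g)=\#\operatorname{Int}(g).
\]

\begin{lemma}\label{lem:int}
\begin{itemize}
\item[(a)] The set $F$ is closed under sections, and $\operatorname{Int}(g)$ is closed under taking prefixes.
\item[(b)] $I(g)\le K|g|$ for all $g$, where $K=\lceil1/(R(1-\theta))\rceil$.
\item[(c)] There is an integer $m\ge0$ with $I(gh)\le q^m(I(g)+I(h)+m)$ for all $g,h$.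
\end{itemize}
Consequently $\mu(g)=I(g)+1$ satisfies \textup{(L)} with this $K$ and \textup{(Q)} with $M=(m+1)q^m$.
\end{lemma}

\begin{proof}
(a) If $|g|\le R$, then $\bigl|g|_x\bigr|\le\eta R+C<R$ by \eqref{eq:contract}. Hence if $v\notin\operatorname{Int}(g)$, then $vx\notin\operatorname{Int}(g)$.

(b) Let $n_j$ be the sum of the lengths $\bigl|g|_v\bigr|$ over $v\in\operatorname{Int}(g)\cap X^j$. By (a), every vertex counted in $n_{j+1}$ is a child of a vertex counted in $n_j$. Each of the latter has $\bigl|g|_v\bigr|>R$, so \eqref{eq:contract} gives
\[
n_{j+1}\le\sum_{v\in\operatorname{Int}(g)\cap X^j}\bigl(\eta\bigl|g|_v\bigr|+C\bigr)\le\Bigl(\eta+\frac CR\Bigr)n_j\le\theta n_j .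
\]
Since $n_0\le|g|$, we get $R\,I(g)\le\sum_jn_j\le|g|/(1-\theta)$.

(c) The sequence $t_0=2R$, $t_{i+1}=\eta t_i+C$ converges to $C/(1-\eta)<R$, so $t_m\le R$ for some $m$. By \eqref{eq:contract}, $|f|\le t_i$ implies $\bigl|f|_x\bigr|\le t_{i+1}$. Hence an element of length at most $2R$ has all its sections on level $m$ in $F$. Let $v\in\operatorname{Int}(gh)$ with $|v|\ge m$, and write $v=uv'$ with $|v'|=m$. If both $g|_u$ and $h|_{u^g}$ were in $F$, then $(gh)|_u=g|_u\,h|_{u^g}$ would have length at most $2R$, and $(gh)|_v=((gh)|_u)|_{v'}$ would be in $F$. So $u\in\operatorname{Int}(g)$ or $u^g\in\operatorname{Int}(h)$. As $u\mapsto u^g$ is injective, there are at most $I(g)+I(h)$ such words $u$, and each has $q^m$ extensions $v$. Finally, there are at most $mq^m$ words of length less than $m$.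

Condition (L) is (b), and $\mu(gh)\le q^m(I(g)+I(h))+mq^m+1\le M(\mu(g)+\mu(h))$.
\end{proof}

The \emph{pruned portrait} $\mathcal{T}(g)$ is the finite subtree of $X^*$ that consists of the root and all children of vertices of $\operatorname{Int}(g)$. Its internal nodes are the vertices $v\in\operatorname{Int}(g)$, labeled by the permutations $\sigma_{g|_v}$; its leaves are the remaining nodes $v$, labeled by the elements $g|_v\in F$. It has $1+q\,I(g)$ nodes, and for $g\in F$ it is a single leaf. The code $\langle g\rangle$ lists the labels level by level, each level in lexicographic order, with separators between levels. The shape of the tree can be read off the code, because level $j+1$ consists of $q$ consecutive nodes for each internal node of level $j$, in the same order. Going up from the leaves and using the injectivity of $\psi$, we recover $g|_v$ at every node; so the code is injective.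

\begin{proposition}\label{prop:update2}
There is a multi-tape procedure that transforms $\langle h\rangle$ and a word $w\in\Sigma^*$ into $\langle hw\rangle$ in $O(I(h)+|w|+1)$ steps, starting and ending as described in \textup{(U)}. In particular \textup{(U)} holds for $\mu=I+1$.
\end{proposition}

\begin{proof}
\emph{Sections of words.} Fix a geodesic word for each element of $F$ and for each section at a letter of a word of length at most $B$. Split a word $W$ into consecutive blocks $u_1,\dots,u_p$ of length $B$, the last one possibly shorter. For $x\in X$ let $W[x]$ now denote the concatenation of the geodesic words for $u_1|_{x_1},\dots,u_p|_{x_p}$, where $x_1=x$ and $x_{i+1}=x_i^{u_i}$. It represents the section at $x$ of the value of $W$. One scan of $W$, with the current block and the permutation $\sigma_{u_1\cdots u_{i-1}}$ in the control, writes the $q$ words $W[x]$ on $q$ tapes and computes $\sigma_W$. For each $i$ the map $x\mapsto x_i$ is a permutation of $X$, so by \eqref{eq:contract} a block contributes at most $\eta B+C$ letters to all the words $W[x]$ together. This number equals $\eta'B$, which we use for the at most $|W|/B$ full blocks, and it equals $C'$, which we use for the short block. Hence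
\begin{equation}\label{eq:blocks}
\sum_{x\in X}|W[x]|\le\eta'|W|+C' .
\end{equation}

\emph{Going down.} Below a leaf of $\mathcal{T}(h)$ there is no more data about $h$ to read, but the section of $hw$ there may still be long and must be expanded further. So there are two kinds of items. A \emph{tree item} belongs to a node $v$ of $\mathcal{T}(h)$ and carries a word $W_v$ representing $w|_{v^h}$. A \emph{pure item} belongs to a vertex $v\in X^*$ and carries a word $U_v$ representing $(hw)|_v$. For each level $j$ the procedure has a list of items in lexicographic order of their vertices, each marked with its kind; the vertices themselves are not stored. Level $0$ has one tree item, with $W_\varepsilon=w$. The items of a level are processed in order. For a tree item, read the next label in the code of $h$.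
\begin{itemize}
\item If the label is a leaf label $s\in F$, convert the item into the pure item $U_v=\hat sW_v$, where $\hat s$ is the geodesic word for $s$, and process it as a pure item. This is correct since $(hw)|_v=h|_v\,w|_{v^h}$.
\item If the label is a permutation $\sigma$, output the internal label $\sigma\,\sigma_{W_v}=\sigma_{(hw)|_v}$ and create, for $x\in X$ in order, the tree items with words $W_{vx}=W_v[x^\sigma]$. This is correct since $(vx)^h=v^h\,x^\sigma$.
\item For a pure item with $|U_v|\le R$, output the leaf label given by the value of $U_v$, an element of $F$.
\item For a pure item with $|U_v|>R$, output the internal label $\sigma_{U_v}$ and create, for $x\in X$ in order, the pure items with words $U_{vx}=U_v[x]$.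
\end{itemize}
The tree items of level $j+1$ are the children of the internal nodes of $\mathcal{T}(h)$ on level $j$. They are therefore exactly the nodes of $\mathcal{T}(h)$ on level $j+1$, in the order of the code, and the labels read belong to the right items. The procedure stops when a level creates no new items.

To bound the cost, let $\lambda_j$ be the total length of the words on level $j$ after the conversions, and let $i_j=\#(\operatorname{Int}(h)\cap X^j)$. The items of level $j$ that are split are $i_j$ tree items and at most $\lambda_j/R$ pure items; here the threshold $R$ pays for the constant $C'$ in \eqref{eq:blocks}. Level $j+1$ has $q\,i_j$ tree items, and converting one adds at most $R$ letters. By \eqref{eq:blocks},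
\[
\lambda_{j+1}\le\eta'\lambda_j+C'\Bigl(i_j+\frac{\lambda_j}{R}\Bigr)+qR\,i_j=\theta\lambda_j+(C'+qR)\,i_j,\qquad\lambda_0\le|w|+R .
\]
Summing over $j<J$ gives $(1-\theta)\sum_{j\le J}\lambda_j\le|w|+R+(C'+qR)I(h)$ for every $J$. So $\sum_j\lambda_j=O(I(h)+|w|+1)$, and the number of items, which is at most $1+q\bigl(I(h)+\sum_j\lambda_j/R\bigr)$, has the same bound. In particular the procedure stops. The work on a level is linear in the number of items and letters on this level and the next, so the total cost is $O(I(h)+|w|+1)$.

\emph{Pruning.} The output is the code of a finite tree $\mathcal{T}'$ whose internal nodes have all $q$ children and are labeled by $\sigma_{(hw)|_v}$, and whose leaves are labeled by $(hw)|_v\in F$. It contains every $v\in\operatorname{Int}(hw)$ as an internal node: by Lemma~\ref{lem:int}(a) no prefix of $v$ has its section in $F$, so no prefix of $v$ is a leaf. It may have further internal nodes, because a long word can have a short value.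

Treat the levels of $\mathcal{T}'$ from the deepest one upward. To treat level $j$, scan it in parallel with the already treated level $j+1$, taking $q$ consecutive nodes of level $j+1$ for each internal node of level $j$. If all $q$ children of an internal node with label $\sigma$ are leaves, with labels $(s_x)_{x\in X}$, and a finite table says that $((s_x)_x;\sigma)=\psi(s)$ for some $s\in F$, then turn the node into a leaf with label $s$ and delete its children. Otherwise keep the node and its children.

We claim that after level $j$ is treated, a node $v$ of that level is a leaf if and only if $(hw)|_v\in F$, and then its label is $(hw)|_v$. This holds for the leaves of $\mathcal{T}'$, and so for the deepest level. Let $v$ be an internal node of $\mathcal{T}'$ on level $j$, and assume the claim for level $j+1$. If $(hw)|_v\in F$, then the sections at the children of $v$ are in $F$ by Lemma~\ref{lem:int}(a), so the children are correctly labeled leaves, the tuple formed at $v$ is $\psi((hw)|_v)$, and $v$ is turned into a leaf. Conversely, if $v$ is turned into a leaf with label $s$, then $\psi(s)=\psi((hw)|_v)$, and $s=(hw)|_v$ by injectivity. Only leaves are deleted, so the result is a tree whose internal nodes form the set $\operatorname{Int}(hw)$ and have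 all their children; it is $\mathcal{T}(hw)$.

For the cost, read the code of $\mathcal{T}'$ from right to left, keep the most recently treated level on an auxiliary tape, and write level $j+1$, which is final once level $j$ is treated, from right to left on an output tape, omitting levels that have become empty. Each level is scanned a bounded number of times. A last copy moves the result to the code tape. All this is linear in the number of nodes of $\mathcal{T}'$, which is the number of items.

If $|w|\le\mu(h)=I(h)+1$, the total cost is $O(\mu(h))$, which is (U).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Conditions (L), (Q), (U) hold for the code of $\mathcal{T}(g)$ and $\mu=I+1$ by Lemma~\ref{lem:int} and Proposition~\ref{prop:update2}. Proposition~\ref{prop:schedule} gives a real-time machine for $\Sigma$, and Corollary~\ref{cor:generators} gives one for every other generating set.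
\end{proof}

\section{Space and the proof of Theorem~\ref{thm:space}}\label{sec:space}

We return to the Grigorchuk group and $X=\{0,1\}$. Full portraits cannot give sublinear space, because they can be as long as the word. Consider the substitution $\rho\colon a\mapsto aca$, $b\mapsto d$, $c\mapsto b$, $d\mapsto c$. Since $aca=(d,a;0)$, the list \eqref{eq:gens} shows that for each generator $s$ the element $\rho(s)$ fixes the letter $1$ and has section $s$ there. Hence $\rho(W)|_1=W$ in $G$ for every word $W$, and $\rho^k(ab)|_{1^k}=ab\notin N$. So the word $\rho^k(ab)$, which has $2^k$ letters $a$ and $2^k$ other letters, has depth at least $k+1$, and its portrait has at least $2^{k+1}$ labels. Pruned portraits are smaller, and how much smaller depends on the rate at which the total length of the sections decreases. So we look for the best constant in Lemma~\ref{lem:weights}.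

\subsection{The optimal weights}

Suppose the hypotheses of Lemma~\ref{lem:weights} hold, normalized by $\omega_a+\omega_b=1$. Then \eqref{eq:weights} gives $\omega_a+\omega_c\le\eta$, $\omega_a+\omega_d\le\eta^2$ and $\omega_b\le\eta^3$, and with $\omega_b\le\omega_c+\omega_d$ we obtain
\[
2=2\omega_a+2\omega_b\le(\omega_a+\omega_c)+(\omega_a+\omega_d)+\omega_b\le\eta+\eta^2+\eta^3 .
\]
So $\eta\ge\eta_0$. From now on let $\eta=\eta_0$. Then $0.8<\eta<0.82$, since $x^3+x^2+x$ is increasing, equals $1.952$ at $0.8$ and exceeds $2$ at $0.82$. Requiring equality everywhere leads to Bartholdi's weights
\[
\omega_a=\eta^2+\eta-1,\qquad\omega_b=2-\eta-\eta^2=\eta^3,\qquad\omega_c=1-\eta^2,\qquad\omega_d=1-\eta .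
\]
They are positive. Since $\omega_b=\omega_c+\omega_d$, each of $\omega_b,\omega_c,\omega_d$ is at most the sum of the other two. Moreover $\omega_a+\omega_b=1$, $\omega_a+\omega_c=\eta$, $\omega_a+\omega_d=\eta^2$ and $\omega_b=\eta^3$, so \eqref{eq:weights} holds with equality.

\begin{lemma}\label{lem:levels}
There is a constant $\kappa$ such that $\sum_{v\in X^j}\bigl|g|_v\bigr|\le\kappa\,(\eta^j|g|+2^j)$ for all $g\in G$ and $j\ge0$.
\end{lemma}

\begin{proof}
Let $\|g\|$ be the minimal weight of a word with value $g$. A shortest word among those of minimal weight is reduced, since a reduction rule would shorten it without increasing its weight. Lemma~\ref{lem:weights} applied to this word gives $\|g|_0\|+\|g|_1\|\le\eta(\|g\|+\omega_a)$. Hence $\Omega_j=\sum_{v\in X^j}\|g|_v\|$ satisfies $\Omega_{j+1}\le\eta\,\Omega_j+\omega_a2^j$, and so $\Omega_j\le\eta^j\|g\|+\omega_a2^j$. If $\omega_{\min}$ and $\omega_{\max}$ are the least and the greatest of the four weights, then $\omega_{\min}|f|\le\|f\|\le\omega_{\max}|f|$ for all $f\in G$. The lemma follows with $\kappa=\omega_{\max}/\omega_{\min}$.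
\end{proof}

Fix $\ell$ with $\kappa\eta^\ell<1$. By Lemma~\ref{lem:levels} the group $G$ satisfies the hypothesis of Theorem~\ref{thm:general} with this $\ell$ and the generators $a,b,c,d$, which gives a second proof of Theorem~\ref{thm:main}.

\subsection{The upper bound}

Take the machine of Section~\ref{sec:general} for the alphabet $X^\ell$. The vertices of the pruned portraits are then the binary words whose length is a multiple of $\ell$. By Proposition~\ref{prop:schedule} it suffices to show that $I(h)=O(n^\alpha)$ for $|h|\le n$, $n\ge1$.

Near the root we count all vertices, about $2^j$ down to level $j$. Deep in the tree we use the linear bound of Lemma~\ref{lem:int}(b), which costs about $\eta^jn+2^j$ from level $j$ on. The two terms balance when $(2/\eta)^j\approx n$, and this is where $\alpha$ comes from. Let $J$ be the least multiple of $\ell$ with $(2/\eta)^J\ge n$. Then $\eta^Jn\le2^J$. Also $2^J\le2^\ell n^\alpha$: this holds if $J=0$, and otherwise $(2/\eta)^{J-\ell}<n$, which after raising to the power $\alpha$ becomes $2^{J-\ell}<n^\alpha$ because $(2/\eta)^\alpha=2$. There are fewer than $2^J$ binary words of length less than $J$. A word $v=uv'$ with $|u|=J$ lies in $\operatorname{Int}(h)$ if and only if $v'\in\operatorname{Int}(h|_u)$, so by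 Lemmas~\ref{lem:int}(b) and~\ref{lem:levels} the number of such words is
\[
\sum_{u\in X^J}I(h|_u)\le K\sum_{u\in X^J}\bigl|h|_u\bigr|\le K\kappa\,(\eta^Jn+2^J)\le2K\kappa\,2^J .
\]
Therefore $I(h)\le(1+2K\kappa)\,2^\ell n^\alpha$, and the real-time machine uses space $O(n^\alpha)$.

\subsection{The lower bound}

Consider a deterministic machine whose input head, at each step, stays or moves one cell to the right on the input, which is followed by an end marker. Suppose it decides $\mathrm{WP}(G,\{a,b,c,d\})$ and uses space at most $s(n)$ on inputs of length at most $n$. Let $v_G(n)$ be the number of elements of $G$ of length at most $n$.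

Let $u$ be a word with $|u|\le n$ and let $u^{-1}$ be its reversal. As long as the input head has not left $u$, the computation is the same on all inputs that begin with $u$. The head does leave $u$, since otherwise the machine would give the same answer on $uu^{-1}=_Ge$ and on $uu^{-1}a\ne_Ge$. Let $\gamma(u)$ be the configuration at that moment, consisting of the state, the contents of the work tapes and the positions of the work heads; for $u=\varepsilon$ it is the initial configuration. It occurs in the computation on the input $u$, so all visited cells are within distance $s(n)$ of their home cells, and the number of possible configurations is $2^{O(s(n)+1)}$. The answer on an input $uz$ depends only on $\gamma(u)$ and $z$. If $u\ne_Gu'$, then $uu^{-1}$ is accepted and $u'u^{-1}$ is rejected, so $\gamma(u)\ne\gamma(u')$. Hence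
\[
v_G(n)\le2^{O(s(n)+1)} .
\]
This is the only place where the one-way input head is used, and no bound on the time enters.

By the theorem of Erschler and Zheng \cite{ErschlerZheng},
\[
\lim_{n\to\infty}\frac{\log\log v_G(n)}{\log n}=\frac{\log2}{\log\lambda_0},
\]
where $\lambda_0$ is the positive root of $x^3-x^2-2x-4$. Substituting $x=2/\eta$ in this polynomial and multiplying by $\eta^3/4$ gives $2-\eta-\eta^2-\eta^3$, which vanishes at $\eta=\eta_0$. So $\lambda_0=2/\eta_0$ and the limit equals $\alpha$. Thus $\log v_G(n)=n^{\alpha+o(1)}$, and the previous inequality gives $s(n)\ge n^{\alpha-o(1)}$. Together with the upper bound, this proves Theorem~\ref{thm:space}.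

\begin{thebibliography}{9}

\bibitem{Bondarenko}
Ievgen Bondarenko, \emph{The word problem and growth of groups}, arXiv:2403.11148 (2024).

\bibitem{ErschlerZheng}
Erschler and Zheng, \emph{Growth of periodic Grigorchuk groups}, Invent. Math. 219 (2020).

\bibitem{HartmanisStearns}
Hartmanis and Stearns, 1965.

\bibitem{Rosenberg}
Rosenberg, 1967.

\end{thebibliography}
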